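# Gaussian fluctuations of the log-likelihood ratio in the spiked rectangular model

## 1. The model, its likelihood ratio, and overlaps of posterior samples

Throughout, $P_{\mathtt u}$ and $P_{\mathtt v}$ are probability measures on $\mathbb R$ with mean zero and variance one. We assume that $P_{\mathtt u}$ has bounded support, contained in $[-K,K]$, and that $P_{\mathtt v}$ either has bounded support or is $\mathcal N(0,1)$. Since the variance is one, $K\ge 1$. We call such a pair *admissible*. A *Rademacher* variable is uniform on $\{-1,+1\}$. Unless something else is said, limits are taken as $N\to\infty$ with $M=M_N$ and $M/N\to\alpha\in(0,\infty)$. The symbol $\rightsquigarrow$ is convergence in distribution.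

**Definition 1 (spiked rectangular model).** For $\beta\ge 0$ let
$$\mathbf Y=\sqrt{\tfrac{\beta}{N}}\,\mathbf u^*\mathbf v^{*\intercal}+\mathbf W\in\mathbb R^{N\times M}, \tag{1}$$
where $\mathbf u^*\sim P_{\mathtt u}^{\otimes N}$, $\mathbf v^*\sim P_{\mathtt v}^{\otimes M}$, the entries of $\mathbf W$ are i.i.d. $\mathcal N(0,1)$, and all three are independent. The law of $\mathbf Y$ is $\mathbb P_\beta$ (the planted law); $\mathbb P_0$ is the null law, $\mathbf Y=\mathbf W$. Expectations are $\mathbb E_\beta$ and $\mathbb E_0$. The likelihood ratio $L=\frac{d\mathbb P_\beta}{d\mathbb P_0}(\mathbf Y)$ is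
$$L=\int e^{H(\mathbf u,\mathbf v)}\,dP_{\mathtt u}^{\otimes N}(\mathbf u)\,dP_{\mathtt v}^{\otimes M}(\mathbf v),\qquad H(\mathbf u,\mathbf v)=\sum_{i\le N,\,j\le M}\Big[\sqrt{\tfrac\beta N}\,Y_{ij}u_iv_j-\tfrac{\beta}{2N}u_i^2v_j^2\Big]. \tag{2}$$

*Example.* Let $N=M=1$ with two Rademacher priors. Then $uv$ is Rademacher and $L=e^{-\beta/2}\cosh(\sqrt\beta\,Y)$. Since $\mathbb E\cosh(\sqrt\beta W)=e^{\beta/2}$ for $W\sim\mathcal N(0,1)$, we see $\mathbb E_0L=1$, as must be.

**Definition 2 (KL divergence).** $\mathrm{KL}(P\|Q)=\int p\log p\,dQ$ with $p=dP/dQ$ if $P\ll Q$, and $+\infty$ otherwise. We write $D_{N,M}:=\mathrm{KL}(\mathbb P_\beta\|\mathbb P_0)=\mathbb E_\beta\log L\ge0$ and $\gamma_N=\mathcal N(0,I_N)$.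

*Example.* $\mathrm{KL}(\mathcal N(m,I)\|\mathcal N(0,I))=\mathbb E[m\cdot(m+w)-\tfrac12|m|^2]=\tfrac12|m|^2$ with $w\sim\mathcal N(0,I)$.

Three textbook facts about KL will be used.

1. *Convexity.* $P\mapsto\mathrm{KL}(P\|Q)$ is convex. This is Jensen for $x\log x$, applied pointwise to densities.
2. *Chain rule.* If $Q=Q_1\otimes Q_2$ and $(y,y')\sim P$, then $\mathrm{KL}(P\|Q)=\mathrm{KL}(P_y\|Q_1)+\mathbb E\,\mathrm{KL}(P(y'\mid y)\|Q_2)$.
3. *Donsker–Varadhan.* If $f\ge0$, $\mathbb E_Qe^f<\infty$ and $\mathbb E_Pf<\infty$, then $\mathrm{KL}(P\|Q)\ge\mathbb E_Pf-\log\mathbb E_Qe^f$. Indeed, let $dQ_f=e^f\,dQ/\mathbb E_Qe^f$. If $\mathrm{KL}(P\|Q)<\infty$ then $\mathrm{KL}(P\|Q)=\mathrm{KL}(P\|Q_f)+\mathbb E_Pf-\log\mathbb E_Qe^f$, and the first term is nonnegative.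

**Definition 3 (posterior, replicas, overlap).** The number $L$ is positive, and it is finite for $\mathbb P_0$-almost every $\mathbf Y$ because $\mathbb E_0L=1$. The posterior law of $\mathbf u$ is
$$\pi_Y(d\mathbf u)=\frac1L\Big(\int e^{H(\mathbf u,\mathbf v)}\,dP_{\mathtt v}^{\otimes M}(\mathbf v)\Big)dP_{\mathtt u}^{\otimes N}(\mathbf u).$$
By Bayes, under $\mathbb P_\beta$ this is the conditional law of $\mathbf u^*$ given $\mathbf Y$. We write $\langle\cdot\rangle$ for the average over two independent samples ("replicas") $\mathbf u^1,\mathbf u^2\sim\pi_Y$ with $\mathbf Y$ fixed. The overlap is $R=R_{12}=\frac1N\mathbf u^1\cdot\mathbf u^2\in[-K^2,K^2]$.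

*Example.* If $\beta=0$, then $\pi_Y$ is the prior and $\langle R_{12}^2\rangle=N^{-2}\sum_i\mathbb E(u_iu_i')^2=\frac1N$. At the other extreme, suppose $P_{\mathtt u}$ is Rademacher and $\pi_Y$ is uniform on two opposite points $\pm\mathbf w$. Then $R_{12}=\pm1$, so $\langle R_{12}\rangle=0$ while $\langle R_{12}^2\rangle=1$. The size of $R_{12}$ is what tells whether the data locate $\mathbf u^*$, so we look at $\langle R_{12}^2\rangle$.

**Definition 4 (total variation, contiguity).** $\mathrm{TV}(P,Q)=\sup_A|P(A)-Q(A)|$. Sequences $P_N,Q_N$ are mutually contiguous if, for every sequence of events $A_N$, $P_N(A_N)\to0$ holds if and only if $Q_N(A_N)\to0$.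

*Example.* $\mathcal N(0,1)$ and $\mathcal N(a,1)$ with $a$ fixed (constant sequences) are mutually contiguous, since they have the same null sets and a single positive, integrable density. $\mathcal N(0,1)$ and $\mathcal N(a_N,1)$ with $a_N\to\infty$ have $\mathrm{TV}\to1$: use $A_N=(a_N/2,\infty)$.

Finally, three standard facts on uniform integrability (UI). A family bounded in $L^\kappa$ with $\kappa>1$ is UI. If $X_N\rightsquigarrow X$ and $(X_N)$ is UI, then $\mathbb EX_N\to\mathbb EX$. If $X_N\ge0$, $X_N\rightsquigarrow X$ and $\mathbb EX_N\to\mathbb EX<\infty$, then $(X_N)$ is UI.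

## 2. The replica-symmetric formula and the region $\Gamma$

**Definition 5 (replica-symmetric formula).** For $r\ge0$ let
$$\psi_{\mathtt u}(r)=\mathbb E_{u^*,z}\log\int e^{\sqrt r\,zu+r\,uu^*-\frac r2u^2}dP_{\mathtt u}(u),\qquad \psi_{\mathtt v}(r)=\mathbb E_{v^*,z}\log\int e^{\sqrt r\,zv+r\,vv^*-\frac r2v^2}dP_{\mathtt v}(v),$$
with $u^*\sim P_{\mathtt u}$, $v^*\sim P_{\mathtt v}$, $z\sim\mathcal N(0,1)$ independent, and
$$\phi_{\rm RS}(\alpha,\beta)=\sup_{q_{\mathtt v}\ge0}\inf_{q_{\mathtt u}\ge0}\Big\{\psi_{\mathtt u}(\beta q_{\mathtt v})+\alpha\,\psi_{\mathtt v}(\beta q_{\mathtt u})-\frac{\beta q_{\mathtt u}q_{\mathtt v}}2\Big\}. \tag{3}$$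

We take as given, under our assumptions, the following two facts, and nothing else about $\phi_{\rm RS}$ will be used in the proofs:
$$\tfrac1N D_{N,M}\to\phi_{\rm RS}(\alpha,\beta)\ \text{ whenever } M/N\to\alpha,\ \text{ for all }\alpha,\beta\ge0\ \ (\text{so } \phi_{\rm RS}\ge0), \tag{4}$$
$$\Gamma:=\{(\alpha,\beta)\in\mathbb R_+^2:\phi_{\rm RS}(\alpha,\beta)=0\}\ \subseteq\ \{\alpha\beta^2\le1\}. \tag{5}$$

**Definition 6.** $\Gamma'$ is the interior of $\Gamma$ in $\mathbb R^2$; its points have $\alpha>0$ and $\beta>0$. For $\beta>0$ put $\alpha_c(\beta)=\sup\{\alpha:(\alpha,\beta)\in\Gamma\}$. If no $\alpha>0$ qualifies, statements about $0<\alpha<\alpha_c(\beta)$ are vacuous.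

*Example (Rademacher $P_{\mathtt u}$, Gaussian $P_{\mathtt v}$).* We show that here $\Gamma=\{\alpha\beta^2\le1\}$. By (5) we need only check $\phi_{\rm RS}=0$ when $\alpha\beta^2\le1$.

First, a Gaussian integral gives $\psi_{\mathtt v}(r)=\mathbb E\frac{(\sqrt rz+rv^*)^2}{2(1+r)}-\frac12\log(1+r)=\frac12(r-\log(1+r))$, since $\mathbb E(\sqrt rz+rv^*)^2=r+r^2$.

Next, $\psi_{\mathtt u}(r)\le r^2/4$. By symmetry we may set $u^*=1$: with $y=\sqrt rz+r$ we have $\psi_{\mathtt u}(r)=\mathbb E\log\cosh y-\frac r2$. For smooth $h$ with bounded derivatives of orders one and two, Gaussian integration by parts gives $\frac{d}{dr}\mathbb Eh(y)=\mathbb E[h'(y)+\frac12h''(y)]$. Write $m=\tanh y$. The density of $y$ is proportional to $e^{-y^2/(2r)}e^{y}$, and $e^y(1-m)=1/\cosh y$ is even. So $\mathbb E[k(y)(1-m)]=0$ for every bounded odd $k$. With $k=m$ this is $\mathbb Em=\mathbb Em^2$, hence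
$$\psi_{\mathtt u}'(r)=\mathbb E\big[m+\tfrac12(1-m^2)\big]-\tfrac12=\tfrac12\mathbb Em .$$
Further, $\frac{d}{dr}\mathbb Em=\mathbb E[(1-m^2)-m(1-m^2)]=\mathbb E(1-m^2)^2\le1$, where $k=m(1-m^2)$ was used to replace $\mathbb Em(1-m^2)$ by $\mathbb Em^2(1-m^2)$. So $\mathbb Em\le r$, and integrating, $\psi_{\mathtt u}(r)\le r^2/4$.

Now let $\alpha,\beta>0$, fix $q=q_{\mathtt v}$, and put $x=\beta q_{\mathtt u}$. The part of (3) that depends on $q_{\mathtt u}$ is $\frac12[\alpha x-\alpha\log(1+x)-xq]$. If $q\ge\alpha$ its infimum is $-\infty$. If $q<\alpha$ the minimum is at $x=q/(\alpha-q)$ and equals $\frac12[q+\alpha\log(1-q/\alpha)]$. With $q=\alpha s$, $s\in[0,1)$, and $\log(1-s)\le-s-\frac{s^2}2$,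
$$\psi_{\mathtt u}(\beta q)+\tfrac12q+\tfrac\alpha2\log(1-\tfrac q\alpha)\le\alpha\Big[\frac{\alpha\beta^2s^2}4+\frac s2+\frac12\log(1-s)\Big]\le\frac{\alpha s^2}4(\alpha\beta^2-1)\le0,$$
with value $0$ at $q=0$. So $\phi_{\rm RS}=0$. If $\beta=0$, all terms vanish; if $\alpha=0$, $\beta>0$, the infimum is $-\infty$ unless $q_{\mathtt v}=0$, where it is $0$. In all cases $\phi_{\rm RS}=0$. In particular $\Gamma'=\{\alpha,\beta>0,\ \alpha\beta^2<1\}$ for this pair.

## 3. A log-normal limit on the interior of $\Gamma$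

By (4), $\Gamma$ is where $\mathbb E_\beta\log L$ is $o(N)$. Does $\log L$ then have a limit law without any rescaling? Precisely, for every admissible pair and every $(\alpha,\beta)\in\Gamma'$, is it true that
$$\log L(\mathbf Y;\beta)\rightsquigarrow\mathcal N\Big(\pm\tfrac14\log(1-\alpha\beta^2),\,-\tfrac12\log(1-\alpha\beta^2)\Big), \tag{6}$$
with the plus sign under $\mathbb P_0$ and the minus sign under $\mathbb P_\beta$? The question comes from Ahmed El Alaoui and Michael I. Jordan, "Detection limits in the high-dimensional spiked rectangular model", arXiv:1802.07309 (2018). The answer is yes.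

**Theorem A.** Let the pair be admissible. If $\beta>0$ and $0<\alpha<\alpha_c(\beta)$, then $\alpha\beta^2<1$ and, with $\sigma^2=-\frac12\log(1-\alpha\beta^2)$, $\log L\rightsquigarrow\mathcal N(-\frac{\sigma^2}2,\sigma^2)$ under $\mathbb P_0$ and $\log L\rightsquigarrow\mathcal N(+\frac{\sigma^2}2,\sigma^2)$ under $\mathbb P_\beta$.

This contains (6): if $(\alpha,\beta)\in\Gamma'$, then $\alpha,\beta>0$ and $(\alpha+\eta,\beta)\in\Gamma$ for some $\eta>0$, so $0<\alpha<\alpha_c(\beta)$; and $-\frac{\sigma^2}2=\frac14\log(1-\alpha\beta^2)$.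

**Theorem B (complements, not used for Theorem A).** Let the pair be admissible and $\beta>0$. Write $\Phi$ for the standard normal distribution function.

1. If $0<\alpha<\alpha_c(\beta)$: $\mathrm{TV}(\mathbb P_\beta,\mathbb P_0)\to\Phi(\frac\sigma2)-\Phi(-\frac\sigma2)=\operatorname{erf}\big(\frac14\sqrt{-\log(1-\alpha\beta^2)}\big)<1$, and $\mathbb P_\beta,\mathbb P_0$ are mutually contiguous.
2. If $0<\alpha<\alpha_c(\beta)$: $\mathrm{KL}(\mathbb P_\beta\|\mathbb P_0)\to-\frac14\log(1-\alpha\beta^2)$ and $\mathbb E_\beta\langle R_{12}^2\rangle=O(1/N)$.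
3. If $(\alpha,\beta)\in\Gamma'$: $\frac1N\mathbb E_\beta\|\mathbb E[\mathbf u^*\mathbf v^{*\intercal}|\mathbf Y]\|_F^2\to\frac{\alpha\beta}{1-\alpha\beta^2}$.
4. If $\alpha>0$ and $(\alpha,\beta)\notin\Gamma$ (in particular if $\alpha>\alpha_c(\beta)$): $\mathrm{TV}(\mathbb P_\beta,\mathbb P_0)\to1$, $\log L\to-\infty$ in $\mathbb P_0$-probability, and $\frac1N\log L\to\phi_{\rm RS}>0$ in $\mathbb P_\beta$-probability.

Nothing is claimed at $\alpha=\alpha_c(\beta)$ when that point lies in $\Gamma$.

## 4. Two Rademacher priors: the second moment by hand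

If $\log\ell\sim\mathcal N(-\frac{\sigma^2}2,\sigma^2)$, then $\mathbb E\ell=1$ and $\mathbb E\ell^2=e^{-\sigma^2+2\sigma^2}=e^{\sigma^2}=(1-\alpha\beta^2)^{-1/2}$. So the first thing to compute is $\mathbb E_0L^2$. Write $L^2$ as an integral over two independent copies $(\mathbf u,\mathbf v),(\mathbf u',\mathbf v')$ of the prior and integrate over $\mathbf Y=\mathbf W$ first (Tonelli). Each entry contributes
$$\exp\Big(\tfrac{\beta}{2N}\big[(u_iv_j+u_i'v_j')^2-u_i^2v_j^2-u_i'^2v_j'^2\big]\Big)=e^{\frac\beta Nu_iu_i'v_jv_j'},$$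
so that
$$\mathbb E_0L^2=\mathbb E\,e^{\frac\beta N(\mathbf u\cdot\mathbf u')(\mathbf v\cdot\mathbf v')}=\mathbb E\,e^{Mg(\beta R)},\qquad R=\tfrac1N\mathbf u\cdot\mathbf u',\quad g(s)=\log\mathbb E\,e^{svv'}\in[0,\infty], \tag{7}$$
where $v,v'\sim P_{\mathtt v}$ are independent. Here $R$ is the overlap of two samples *from the prior*.

For two Rademacher priors, $e^{g(s)}=\cosh s\le e^{s^2/2}$. Put $a=M\beta^2/N$, which tends to $\alpha\beta^2$. If $a<1$, let $Z\sim\mathcal N(0,1)$ be independent of $R$. Then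
$$\mathbb E_0L^2\le\mathbb E\,e^{aNR^2/2}=\mathbb E\,e^{\sqrt{a}\,Z\sqrt N R}=\mathbb E\cosh\big(\sqrt{a/N}\,Z\big)^N\le\mathbb E\,e^{aZ^2/2}=(1-a)^{-1/2}.$$
So the second moment is bounded for all $\alpha\beta^2<1$, with the predicted limiting bound. By Jensen $D_{N,M}=\mathbb E_\beta\log L\le\log\mathbb E_\beta L=\log\mathbb E_0L^2=O(1)$. So $\phi_{\rm RS}=0$ when $\alpha>0$ and $\alpha\beta^2<1$, and with (5), $\Gamma'=\{\alpha,\beta>0,\ \alpha\beta^2<1\}$. The second moment does not give the limit law by itself, but it is half of the work.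

## 5. Rademacher against Gaussian: an infinite second moment

Now keep $P_{\mathtt u}$ Rademacher and let $P_{\mathtt v}=\mathcal N(0,1)$. By Section 2, $\Gamma'$ is the same set. Take $\beta\ge1$ and $0<\alpha<\beta^{-2}$, a point of $\Gamma'$. With probability $2^{-N}$ we have $\mathbf u=\mathbf u'$, so $R=1$. But $\mathbb Ee^{svv'}=\mathbb Ee^{s^2v^2/2}=+\infty$ for $s\ge1$. By (7), $\mathbb E_0L^2=\infty$ for every $N$ and every $M\ge1$, although the claim is that $L$ has a log-normal limit.

Where exactly does this break? Split (7) at $|R|=\varepsilon$. The part $|R|\le\varepsilon$ turns out to be harmless for every admissible pair (Lemma 1 below). The part $|R|>\varepsilon$ comes from exponentially rare pairs of replicas and can be infinite. One would like to throw it away, but $R$ is a function of two replicas, not of $\mathbf Y$, so it is not an event on which one can truncate $L$. We can translate, though. By the definition of $\pi_Y$, the integral of $e^{H(\mathbf u,\mathbf v)+H(\mathbf u',\mathbf v')}\mathbf 1_{|R|>\varepsilon}$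 over two copies of the prior is $L^2\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle$. The bad part is therefore
$$\mathbb E_0\big[L^2\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle\big]=\mathbb E_\beta\big[L\,\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle\big].$$
Without the factor $L$ on the right, it is the posterior probability of a large overlap. If $\mathbb E_\beta\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle\to0$, then $\{\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle\text{ small}\}$ *is* an event in $\mathbf Y$, of $\mathbb P_\beta$-probability near one, and on it $L^2$ is nearly $L^2\langle\mathbf 1_{|R_{12}|\le\varepsilon}\rangle$. So all we need is that the posterior overlap vanishes, given only $D_{N,M}=o(N)$ in a neighborhood.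

The natural try is to differentiate $D_{N,M}$ in $\beta$. As shown in Section 13, $D_{N,M}$ is convex in $\beta$ and $\partial_\beta D_{N,M}=\frac1{2N}\mathbb E_\beta\|\mathbb E[\mathbf u^*\mathbf v^{*\intercal}|\mathbf Y]\|_F^2$. If $D_{N,M}=o(N)$ at some $\beta'>\beta$ too, convexity gives $\partial_\beta D_{N,M}=o(N)$. But expanding the square, this derivative is $\frac M2$ times the expected posterior average of $\big(\frac1N\mathbf u^1\cdot\mathbf u^2\big)\big(\frac1M\mathbf v^1\cdot\mathbf v^2\big)$. It controls the product of the two overlaps, and we want the $\mathtt u$-overlap alone. The way out is to vary a different parameter: *the number of columns*. A new column $\sqrt{\beta/N}\,v\,\mathbf u^*+w$ carries a fresh $v$, so what the old columns say about it is only what they say about $\mathbf u^*$.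

## 6. Adding a column: the $\mathtt u$-overlap vanishes

Fix $\beta>0$ and $0<\alpha<\alpha_c(\beta)$, and let $M/N\to\alpha$.

**Step 1a: increments of $D$ in $M$.** The purpose is to show that $M\mapsto D_{N,M}$ is nondecreasing and convex. The columns of $\mathbf Y$ are $y_j=\sqrt{\beta/N}\,v_j^*\mathbf u^*+w_j$, with $w_j\sim\gamma_N$ independent. The scaling does not involve $M$, so for fixed $N$ the models of all sizes $M$ live on one sequence $y_1,y_2,\dots$, which is exchangeable. By convexity of KL and the example after Definition 2, $D_{N,M}\le\mathbb E\frac{\beta}{2N}|\mathbf u^*|^2|\mathbf v^*|^2=\frac{\beta M}2<\infty$. The null law is a product, so the chain rule gives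
$$\Delta_{N,M}:=D_{N,M+1}-D_{N,M}=\mathbb E_\beta\,\mathrm{KL}\big(P(y_{M+1}\mid y_1,\dots,y_M)\,\|\,\gamma_N\big)\ge0. \tag{8}$$
For convexity, let $M\ge1$. Exchangeability lets us replace $y_M$ by $y_{M+1}$ in $\Delta_{N,M-1}$:
$$\Delta_{N,M-1}=\mathbb E_\beta\,\mathrm{KL}\big(P(y_{M+1}\mid y_1,\dots,y_{M-1})\,\|\,\gamma_N\big).$$
The law $P(y_{M+1}|y_1,\dots,y_{M-1})$ is the average of $P(y_{M+1}|y_1,\dots,y_M)$ over the conditional law of $y_M$ given $y_1,\dots,y_{M-1}$. Convexity of KL, then expectation, give $\Delta_{N,M-1}\le\Delta_{N,M}$.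

**Step 1b: the increment tends to zero.** Since $D_{N,M}$ is nondecreasing in $M$, (4) shows that $\phi_{\rm RS}(\cdot,\beta)$ is nondecreasing; as $\phi_{\rm RS}\ge0$, every $\alpha'\in(0,\alpha_c(\beta))$ has $(\alpha',\beta)\in\Gamma$. Choose $\hat\alpha\in(\alpha,\alpha_c(\beta))$. Then $\hat\alpha\beta^2\le1$ by (5), so $\alpha\beta^2<1$: this is the first assertion of Theorem A. Let $\hat M=\lceil\hat\alpha N\rceil$. For $N$ large $\hat M>M$, and since $\Delta_{N,\cdot}$ is nondecreasing it is at most its average over $M,\dots,\hat M-1$: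
$$\Delta_{N,M}\le\frac{D_{N,\hat M}-D_{N,M}}{\hat M-M}\le\frac{D_{N,\hat M}}{\hat M-M}\longrightarrow0, \tag{9}$$
because $\frac1ND_{N,\hat M}\to\phi_{\rm RS}(\hat\alpha,\beta)=0$ and $\frac1N(\hat M-M)\to\hat\alpha-\alpha>0$.

**Step 1c: the increment sees the overlap.** We show that there is $c=c(\beta,K)>0$ with
$$\Delta_{N,M}\ge c\,\mathbb E_\beta\langle R_{12}^2\rangle\qquad\text{for all }N,M, \tag{10}$$
the overlap being that of the $N\times M$ model. Given $\mathbf Y=(y_1,\dots,y_M)$, the column $y_{M+1}$ is distributed as $\sqrt{\beta/N}\,v\,\mathbf u+w$ with $\mathbf u\sim\pi_Y$, $v\sim P_{\mathtt v}$, $w\sim\gamma_N$ independent. Its conditional second-moment matrix is $I+\beta A$ with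
$$A=\tfrac1N\langle\mathbf u\mathbf u^\intercal\rangle\succeq0,\qquad\operatorname{tr}A=\tfrac1N\langle|\mathbf u|^2\rangle\le K^2 .$$
We test this against the null with a quadratic form, using Donsker–Varadhan with $Q=\gamma_N$, $P$ the conditional law of $y_{M+1}$, and
$$f(y)=t\,y^\intercal Ay,\qquad t=\min\Big(\frac\beta4,\frac1{4K^2}\Big).$$
On one side, $\mathbb E_Pf=t\operatorname{tr}(A(I+\beta A))=t\operatorname{tr}A+t\beta\operatorname{tr}A^2$. On the other, the eigenvalues $\lambda$ of $A$ satisfy $0\le2t\lambda\le2tK^2\le\frac12$. On $[0,\frac12]$ we have $-\log(1-x)\le x+\frac{x^2}{2(1-x)}\le x+x^2$. Hence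
$$\log\mathbb E_{\gamma_N}e^f=-\tfrac12\sum_\lambda\log(1-2t\lambda)\le t\operatorname{tr}A+2t^2\operatorname{tr}A^2.$$
The first-order terms cancel and the KL divergence is at least $(t\beta-2t^2)\operatorname{tr}A^2\ge\frac{t\beta}2\operatorname{tr}A^2$, since $t\le\beta/4$. Finally
$$\operatorname{tr}A^2=\frac1{N^2}\sum_{i,i'}\langle u_iu_{i'}\rangle^2=\frac1{N^2}\sum_{i,i'}\langle u^1_iu^1_{i'}u^2_iu^2_{i'}\rangle=\frac1{N^2}\big\langle(\mathbf u^1\cdot\mathbf u^2)^2\big\rangle=\langle R_{12}^2\rangle .$$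
Taking $\mathbb E_\beta$ and using (8) gives (10) with $c=t\beta/2$. From (9) and (10),
$$r_N:=\mathbb E_\beta\langle R_{12}^2\rangle\to0. \tag{11}$$

## 7. A second moment truncated on an event in $\mathbf Y$

**Step 2a: the small-overlap part of the second moment.** For $\varepsilon>0$ put $B_N(\varepsilon):=\mathbb E_0\big[L^2\langle\mathbf 1_{|R_{12}|\le\varepsilon}\rangle\big]$.

**Lemma 1.** If $\alpha\beta^2<1$ and $M/N\to\alpha>0$, there is $\varepsilon_0>0$ such that $B_N(\varepsilon)\to(1-\alpha\beta^2)^{-1/2}$ for all $0<\varepsilon\le\varepsilon_0$.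

*Proof.* By the definition of $\pi_Y$ and the computation that led to (7), now with the indicator carried along,
$$B_N(\varepsilon)=\mathbb E\big[e^{Mg(\beta R)}\mathbf 1_{|R|\le\varepsilon}\big],\qquad R=\tfrac1N\mathbf u\cdot\mathbf u',$$
with $\mathbf u,\mathbf u'\sim P_{\mathtt u}^{\otimes N}$ independent. If $P_{\mathtt v}$ is bounded, $g$ is smooth. If $P_{\mathtt v}$ is Gaussian, $g(s)=-\frac12\log(1-s^2)$ for $|s|<1$. In both cases $g(0)=0$, $g'(0)=\mathbb Evv'=0$, $g''(0)=\mathbb E(vv')^2=1$.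

*Choice of constants.* Fix $\alpha\beta^2<\theta_1<\theta<1$. Choose $\varepsilon_0>0$ with $\beta\varepsilon_0<1$, with $g(\beta x)\le\frac{\theta_1}{\alpha}\frac{x^2}2$ for $|x|\le\varepsilon_0$ (possible as $g(\beta x)\sim\beta^2x^2/2$ and $\beta^2<\theta_1/\alpha$), and with $\theta(1+K^2\varepsilon_0/3)<1$. For $N$ large, $M\theta_1/\alpha\le N\theta$, so $Mg(\beta x)\le\theta Nx^2/2$ on $|x|\le\varepsilon_0$. Choose $\kappa>1$ with $\kappa\theta(1+K^2\varepsilon_0/3)<1$.

*Uniform integrability.* $NR=\sum_iu_iu_i'$ is a sum of $N$ i.i.d. centered variables of variance one, bounded by $K^2$. Bernstein's inequality gives, for $0\le x\le\varepsilon_0$,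
$$P(|R|\ge x)\le2\exp\Big(-\frac{(Nx)^2}{2(N+K^2Nx/3)}\Big)\le2\exp\Big(-\frac{Nx^2}{2(1+K^2\varepsilon_0/3)}\Big).$$
With $h(x)=e^{\kappa\theta Nx^2/2}$ we have $h(|R|)\mathbf 1_{|R|\le\varepsilon}\le1+\int_0^\varepsilon h'(x)\mathbf 1_{|R|\ge x}dx$. So for $\varepsilon\le\varepsilon_0$,
$$\mathbb E\big[e^{\kappa\theta NR^2/2}\mathbf 1_{|R|\le\varepsilon}\big]\le1+\int_0^\varepsilon\kappa\theta Nx\,e^{\kappa\theta Nx^2/2}P(|R|\ge x)\,dx\le1+2\kappa\theta\int_0^\infty Nx\,e^{-\tau Nx^2/2}dx=1+\frac{2\kappa\theta}\tau,$$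
where $\tau=(1+K^2\varepsilon_0/3)^{-1}-\kappa\theta>0$. So $e^{Mg(\beta R)}\mathbf 1_{|R|\le\varepsilon}$ is bounded in $L^\kappa$ for $N$ large, hence UI.

*Limit.* By the central limit theorem $\sqrt NR\rightsquigarrow Z\sim\mathcal N(0,1)$; in particular $R\to0$ in probability and $\mathbf 1_{|R|\le\varepsilon}\to1$ in probability. Since $Mg(\beta R)=\frac MN\frac{\beta^2}2(\sqrt NR)^2(1+o_P(1))$, our variables converge in law to $e^{\alpha\beta^2Z^2/2}$, whose mean is $(1-\alpha\beta^2)^{-1/2}$. Uniform integrability gives convergence of means. $\square$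

**Step 2b: the truncation.** The purpose is to replace $L$ by a variable $\tilde L$ that is $L^1$-close to it and has a sharp second moment. Fix $\varepsilon\le\varepsilon_0$ and let
$$\delta_N=r_N^{1/2}+\tfrac1N\to0,\qquad\mathcal E_N=\big\{\mathbf Y:\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle\le\delta_N\big\},\qquad\tilde L=L\mathbf 1_{\mathcal E_N}.$$
Two applications of Markov's inequality, one over $\mathbf Y$ and one inside $\langle\cdot\rangle$, give
$$\mathbb E_0|L-\tilde L|=\mathbb P_\beta(\mathcal E_N^c)\le\frac{\mathbb E_\beta\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle}{\delta_N}\le\frac{r_N}{\varepsilon^2\delta_N}\le\frac{r_N^{1/2}}{\varepsilon^2}\to0. \tag{12}$$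
On $\mathcal E_N$ we have $\langle\mathbf 1_{|R_{12}|\le\varepsilon}\rangle\ge1-\delta_N$, so when $\delta_N<1$, $L^2\le(1-\delta_N)^{-1}L^2\langle\mathbf 1_{|R_{12}|\le\varepsilon}\rangle$ there. Taking expectations, Lemma 1 yields
$$\limsup_N\mathbb E_0\tilde L^2\le(1-\alpha\beta^2)^{-1/2}=e^{\sigma^2}. \tag{13}$$

## 8. Cycle counts in the complete bipartite graph

The bound (13) is exactly the second moment of the target law. To identify the limit we need functions of $\mathbf Y$ that $L$ must correlate with, and enough of them to exhaust the variance. View $Y_e$, $e=(i,j)$, as weights on the edges of the complete bipartite graph $K_{N,M}$. The planted mean of a product $\prod_eY_e$ over a simple graph is $\mathbb E\prod_e\sqrt{\beta/N}\,u_i^*v_j^*$. It vanishes as soon as some vertex has degree one, because the priors are centered. The simplest graphs that survive are cycles, for which it is $(\beta/N)^k$ when the length is $2k$. Single edges enter through $\frac12(Y_e^2-1)$, of planted mean $\frac{\beta}{2N}$.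

**Definition 7 (cycle counts).** For $k\ge2$ let $\mathcal C_k$ be the set of cycles of length $2k$ in $K_{N,M}$, as edge sets. A cycle is given by an alternating sequence $i_1,j_1,\dots,i_k,j_k$ of distinct rows and columns, and there are $2k$ ways to write it ($k$ starting rows, two directions). So $|\mathcal C_k|=\frac1{2k}N(N-1)\cdots(N-k+1)\,M(M-1)\cdots(M-k+1)$. Let $\mathcal C_1$ be the set of single edges. Put $\xi_c=\prod_{e\in c}Y_e$ for $c\in\mathcal C_k$, $k\ge2$, and $\xi_e=\frac12(Y_e^2-1)$ for $e\in\mathcal C_1$, and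
$$X_k(\mathbf Y)=\Big(\frac\beta N\Big)^k\sum_{c\in\mathcal C_k}\xi_c,\qquad s_k^2=\frac{(\alpha\beta^2)^k}{2k},\qquad\sum_{k\ge1}s_k^2=-\tfrac12\log(1-\alpha\beta^2)=\sigma^2. \tag{14}$$

*Example.* If $N=M=2$, there is one 4-cycle and $X_2=(\beta/2)^2Y_{11}Y_{12}Y_{21}Y_{22}$; the formula gives $|\mathcal C_2|=\frac14\cdot2\cdot2=1$.

**Lemma 2.** For each $m$: under $\mathbb P_0$, $(X_1,\dots,X_m)\rightsquigarrow(G_1,\dots,G_m)$ with independent $G_k\sim\mathcal N(0,s_k^2)$. Under $\mathbb P_\beta$, $(X_1,\dots,X_m)\rightsquigarrow(G_1+s_1^2,\dots,G_m+s_m^2)$.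

**Step 3a: the null case, by moments.** Expand $\mathbb E_0\prod_{l=1}^nX_{k_l}$ over tuples $(c_1,\dots,c_n)$ with $c_l\in\mathcal C_{k_l}$. Each term has weight $(\beta/N)^{\sum k_l}$ times a bounded expectation. Up to relabeling rows and columns there are finitely many types of tuples, and a type whose union graph $H$ has $V$ vertices contains $O(N^V)$ tuples. So everything depends on comparing $V$ with $\sum k_l$.

*Claim.* If the expectation of a term is nonzero, then $V\le\sum_lk_l$, with equality if and only if in each connected component of $H$ exactly two of the $c_l$ are present and they coincide.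

Each $c_l$ is connected, so it lies in one component of $H$, and expectations factor over components. Consider one component. Let $A$ be the indices $l$ in it with $k_l\ge2$ and $B$ those with $k_l=1$. An edge covered $a$ times by the cycles of $A$ and $b$ times by the edges of $B$ contributes $\mathbb E\big[Y^a\big(\frac{Y^2-1}2\big)^b\big]$ with $Y\sim\mathcal N(0,1)$. This vanishes if $a$ is odd, or if $a=0$ and $b=1$. So every edge has either $a\ge2$ even, or $a=0$ and $b\ge2$.

*Case $A=\emptyset$.* Every edge is covered at least twice, so $|B|\ge2$ and there are at most $|B|/2$ distinct edges. By connectedness $V\le\frac{|B|}2+1\le|B|$. Equality forces $|B|=2$, that is, one edge covered twice; then indeed $V=2=|B|$.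

*Case $A\ne\emptyset$.* Let $H_A=\bigcup_{l\in A}c_l$. Each of its edges is covered at least twice by $A$, so $|E(H_A)|\le\frac12\sum_A2k_l=\sum_Ak_l$. Its minimum degree is at least $2$, so $|V(H_A)|\le|E(H_A)|$. Let $f$ be the number of other edges of the component. Each has $a=0$, so is covered at least twice by $B$, and $f\le|B|/2$. Contract each component of $H_A$ (there is at least one) to a point. The result is connected (possibly with loops or multiple edges) and has $f$ edges, hence at most $f+1$ vertices, at least one of them a contracted one. So at most $f$ vertices lie outside $H_A$. Altogether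
$$V\le\sum_Ak_l+\frac{|B|}2\le\sum_{A\cup B}k_l .$$
Equality forces $B=\emptyset$, so $H=H_A$ on this component is connected with $|V(H_A)|=|E(H_A)|=\sum_Ak_l$. The average degree is then $2$, as is the minimum degree, so the component is a cycle and each $c_l$, being a cycle inside it, equals it. Each edge is covered $|A|$ times, so $\sum_A2k_l=|A|\,|E(H_A)|=|A|\sum_Ak_l$ and $|A|=2$. Conversely, two equal cycles of length $2k$ have $V=2k=k+k$. Summing over components proves the claim.

Tuples with $V<\sum k_l$ contribute $O(1/N)$ in total. A tuple with equality determines a perfect matching of $\{1,\dots,n\}$ that pairs equal values of $k_l$, with $c_l=c_{l'}$ on pairs and distinct pairs vertex-disjoint. For a given matching, dropping the disjointness requirement changes the number of tuples by a factor $1+O(1/N)$. So the moment converges to the sum over such matchings of the product over pairs of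
$$\lim\Big(\frac\beta N\Big)^{2k}|\mathcal C_k|\,\mathbb E_0\xi_c^2=\begin{cases}\dfrac{(\alpha\beta^2)^k}{2k}, & k\ge2\ (\mathbb E_0\xi_c^2=1),\\[2mm] \lim\dfrac{\beta^2}{N^2}\cdot NM\cdot\dfrac12=\dfrac{\alpha\beta^2}2, & k=1\ (\mathbb E_0\xi_e^2=\tfrac14\cdot2).\end{cases}$$
In both cases this is $s_k^2$. By Wick's formula these are the joint moments of independent $\mathcal N(0,s_k^2)$ variables, which determine their joint law. So the null case holds.

**Step 3b: the planted case.** Write $\mathbf Y=\mathbf S+\mathbf W$, $S_e=\sqrt{\beta/N}\,u_i^*v_j^*$. Since $\mathbf W$ has law $\mathbb P_0$, it is enough to show $X_k(\mathbf Y)-X_k(\mathbf W)\to s_k^2$ in probability for each $k$.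

*$k=1$.* The difference is $\frac\beta{2N}\sum_e(2S_eW_e+S_e^2)$. The first part has second moment $\frac{\beta^2}{N^2}\sum_e\mathbb ES_e^2=\frac{\beta^2}{N^2}\beta M=O(1/N)$. The second is $\frac{\beta^2}{2N^2}|\mathbf u^*|^2|\mathbf v^*|^2\to\frac{\alpha\beta^2}2$ in probability, by the law of large numbers.

*$k\ge2$.* Expand $\prod_{e\in c}(S_e+W_e)=\sum_{E\subseteq c}W_ES_{c\setminus E}$, where $W_E$ and $S_E$ are products over $E$. There are three kinds of terms.

The terms $E=c$ add up to $X_k(\mathbf W)$.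

The terms $E=\emptyset$: each vertex of a cycle has degree two, so they add up to
$$\frac1{2k}\Big(\frac\beta N\Big)^{2k}\Big(\sum_{i_1,\dots,i_k\text{ distinct}}\prod_lu_{i_l}^{*2}\Big)\Big(\sum_{j_1,\dots,j_k\text{ distinct}}\prod_lv_{j_l}^{*2}\Big).$$
Divide the first sum by $N^k$ and the second by $M^k$. The means then tend to $1$. The variances are $O(1/N)$: products over disjoint index tuples are independent, only a fraction $O(1/N)$ of the pairs of tuples intersect, and the corresponding covariances are bounded because fourth moments are finite. So this part converges in probability to $\frac{1}{2k}\beta^{2k}\alpha^k=s_k^2$.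

The remaining terms form
$$T=\Big(\frac\beta N\Big)^k\sum_EW_E\sum_{c\supsetneq E}S_{c\setminus E},$$
the sum being over sets $E$ that are nonempty proper subsets of cycles in $\mathcal C_k$. The $W_E$ are orthonormal and independent of $\mathbf S$, so
$$\mathbb ET^2=\Big(\frac\beta N\Big)^{2k}\sum_E\mathbb E\Big(\sum_{c\supsetneq E}S_{c\setminus E}\Big)^2.$$
Suppose $|E|=d$ and $E$ consists of $t\ge1$ disjoint paths. Then $E$ has $d+t$ vertices, so there are $O(N^{d+t})$ such $E$. Each lies in $O(N^{2k-d-t})$ cycles, since $2k-d-t$ vertices remain to be chosen. Finally $\mathbb E|S_{c\setminus E}S_{c'\setminus E}|=O(N^{-(2k-d)})$: there are $2(2k-d)$ factors of $\sqrt{\beta/N}$, and each $u_i^*$ and $v_j^*$ appears to a power at most $4$. The contribution of the pair $(d,t)$ is therefore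
$$O\big(N^{-2k+(d+t)+2(2k-d-t)-(2k-d)}\big)=O(N^{-t})=O(1/N).$$
There are finitely many $(d,t)$, so $T\to0$ in probability. This proves Lemma 2. $\square$

The shift of the mean of $X_k$ equals its variance. This is what makes the next section work: it is the behavior of a Gaussian under tilting by its own exponential.

## 9. The limit of $L$ is the exponential of the cycle sum

**Step 4a: a joint limit.** By (13), $(\tilde L)_N$ is bounded in $L^2(\mathbb P_0)$ for $N$ large, hence tight and UI. By Lemma 2 each $(X_k)_N$ is tight. A diagonal argument shows that every subsequence has a further subsequence along which, under $\mathbb P_0$, $(\tilde L,X_1,X_2,\dots)\rightsquigarrow(\ell,G_1,G_2,\dots)$ in the sense of finite-dimensional laws, with independent $G_k\sim\mathcal N(0,s_k^2)$. We must find $\ell$.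

**Step 4b: conditional expectations of $\ell$.** For $f$ bounded continuous on $\mathbb R^m$,
$$\mathbb E[\ell f(G_1,\dots,G_m)]=\lim\mathbb E_0[\tilde Lf(X_1,\dots,X_m)]=\lim\mathbb E_\beta[\mathbf 1_{\mathcal E_N}f(X_1,\dots,X_m)]=\mathbb Ef(G_1+s_1^2,\dots,G_m+s_m^2).$$
The first equality is uniform integrability, the second is $L=d\mathbb P_\beta/d\mathbb P_0$, and the third is (12), which says $\mathbb P_\beta(\mathcal E_N)\to1$, together with the planted half of Lemma 2. The density of $\mathcal N(s^2,s^2)$ with respect to $\mathcal N(0,s^2)$ at $x$ is $e^{x-s^2/2}$. So the right side is $\mathbb E[\Lambda_mf(G_1,\dots,G_m)]$ with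
$$\Lambda_m=\exp\sum_{k\le m}\Big(G_k-\frac{s_k^2}2\Big),\qquad\text{whence}\qquad\mathbb E[\ell\mid G_1,\dots,G_m]=\Lambda_m. \tag{15}$$

**Step 4c: no variance is left over.** By Fatou and (13), $\mathbb E\ell^2\le e^{\sigma^2}$. Also $\mathbb E\Lambda_m^2=\prod_{k\le m}e^{2s_k^2-s_k^2}=e^{\sum_{k\le m}s_k^2}$, and (15) gives $\mathbb E\ell\Lambda_m=\mathbb E\Lambda_m^2$. Hence
$$\mathbb E(\ell-\Lambda_m)^2=\mathbb E\ell^2-\mathbb E\Lambda_m^2\le e^{\sigma^2}-e^{\sum_{k\le m}s_k^2}\xrightarrow[m\to\infty]{}0 .$$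
The series $\sum_kG_k$ converges almost surely, being a sum of independent centered variables with summable variances. So $\ell=\exp\big(\sum_kG_k-\frac{\sigma^2}2\big)$ almost surely, that is, $\log\ell\sim\mathcal N(-\frac{\sigma^2}2,\sigma^2)$.

**Step 4d: conclusion under $\mathbb P_0$.** The law of $\ell$ does not depend on the subsequence, so $\tilde L\rightsquigarrow\ell$ along the full sequence, and by (12) $L\rightsquigarrow\ell$ under $\mathbb P_0$. As $L>0$ and $\ell>0$ almost surely, the continuous mapping theorem gives $\log L\rightsquigarrow\mathcal N(-\frac{\sigma^2}2,\sigma^2)$.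

**Step 4e: conclusion under $\mathbb P_\beta$.** We have $L\ge0$, $L\rightsquigarrow\ell$ and $\mathbb E_0L=1=\mathbb E\ell$, so $L$ is UI under $\mathbb P_0$. For $f$ bounded continuous, $x\mapsto xf(\log x)$ extends continuously by $0$ at $x=0$ and is bounded by $x\sup|f|$. Therefore
$$\mathbb E_\beta f(\log L)=\mathbb E_0[Lf(\log L)]\to\mathbb E[\ell f(\log\ell)].$$
Tilting $\mathcal N(-\frac{\sigma^2}2,\sigma^2)$ by $e^x$ gives $\mathcal N(\frac{\sigma^2}2,\sigma^2)$. This proves Theorem A, and with it (6) on $\Gamma'$. $\blacksquare$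

## 10. Total variation and contiguity below $\alpha_c$ (Theorem B.1)

**The limit of TV.** $(1-x)_+$ is bounded and continuous on $[0,\infty)$, so $\mathrm{TV}(\mathbb P_\beta,\mathbb P_0)=\mathbb E_0(1-L)_+\to\mathbb E(1-\ell)_+=P(\ell<1)-\mathbb E[\ell;\ell<1]$. Under $\mathcal N(-\frac{\sigma^2}2,\sigma^2)$ the negative half-line has mass $\Phi(\frac\sigma2)$; under the tilted law $\mathcal N(\frac{\sigma^2}2,\sigma^2)$ it has mass $\Phi(-\frac\sigma2)$. So the limit is $\Phi(\frac\sigma2)-\Phi(-\frac\sigma2)=\operatorname{erf}\big(\frac{\sigma}{2\sqrt2}\big)$, and $\frac\sigma{2\sqrt2}=\frac14\sqrt{-\log(1-\alpha\beta^2)}$. It is less than one as $\sigma<\infty$.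

**Contiguity (Le Cam's first lemma).** If $\mathbb P_0(A_N)\to0$, then $\mathbb P_\beta(A_N)=\mathbb E_0[L;A_N]\to0$ because $L$ is UI under $\mathbb P_0$. If $\mathbb P_\beta(A_N)\to0$, then for $\eta>0$, $\mathbb P_0(A_N)\le\mathbb P_0(L<\eta)+\eta^{-1}\mathbb P_\beta(A_N)$, so $\limsup\mathbb P_0(A_N)\le P(\ell\le\eta)$, which tends to $0$ as $\eta\to0$ since $\ell>0$ almost surely. $\blacksquare$

## 11. Concentration of $\log L$, and the region outside $\Gamma$ (Theorem B.4)

**Lemma 3.** If $M\le C_0N$, then $\mathbb E_\beta|\log L-D_{N,M}|^4\le CN^2$, with $C=C(C_0,\beta,P_{\mathtt u},P_{\mathtt v})$.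

**Two tools.** *Pisier's inequality* (G. Pisier, *Probabilistic methods in the geometry of Banach spaces*, 1986): if $X$ is a standard Gaussian vector, $f\in C^1$ and $\mathbb E|\nabla f(X)|^4<\infty$, then $\mathbb E|f-\mathbb Ef|^4\le C\,\mathbb E|\nabla f|^4$ with universal $C$. Here is a short proof. Let $X'$ be an independent copy, $X_\theta=X\sin\theta+X'\cos\theta$, $\dot X_\theta=X\cos\theta-X'\sin\theta$. The pair $(X_\theta,\dot X_\theta)$ has the law of $(X,X')$. Since $f(X)-f(X')=\int_0^{\pi/2}\nabla f(X_\theta)\cdot\dot X_\theta\,d\theta$, Jensen gives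
$$\mathbb E|f(X)-f(X')|^4\le\Big(\frac\pi2\Big)^4\mathbb E\big(\nabla f(X)\cdot X'\big)^4=3\Big(\frac\pi2\Big)^4\mathbb E|\nabla f(X)|^4 .$$
In particular $f(X)\in L^4$ (fix a suitable value of $X'$), and averaging over $X'$ inside the fourth power gives the claim. *McDiarmid's inequality*: if $f$ is a function of independent variables with bounded differences $c_i$ and $S=\sum c_i^2$, then $P(|f-\mathbb Ef|\ge x)\le2e^{-2x^2/S}$. So $\mathbb E|f-\mathbb Ef|^4\le8\int_0^\infty x^3e^{-2x^2/S}dx=S^2$. With $O(N)$ variables and $c_i=O(1)$ this is $O(N^2)$.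

In both cases below $\log L$ is smooth in $\mathbf Y$, and $\langle\cdot\rangle$ also denotes the posterior average of functions of $(\mathbf u,\mathbf v)$. We split $\log L-D_{N,M}$ into a Gaussian part and a remainder that depends on bounded variables; by $(a+b)^4\le8a^4+8b^4$ it is enough to bound the fourth moment of each.

**Case $P_{\mathtt v}$ supported in $[-K_v,K_v]$.** Here $\nabla_{\mathbf W}\log L=\sqrt{\beta/N}\,\langle\mathbf u\mathbf v^\intercal\rangle$ has Frobenius norm at most $\sqrt{\beta/N}\cdot K\sqrt N\cdot K_v\sqrt M=\sqrt{\beta M}KK_v=O(\sqrt N)$. By Pisier's inequality, given $(\mathbf u^*,\mathbf v^*)$, the variable $\log L-\mathbb E[\log L|\mathbf u^*,\mathbf v^*]$ has fourth moment $O(N^2)$, uniformly. The function $\mathbb E[\log L|\mathbf u^*,\mathbf v^*]$ is defined and differentiable on the cube $[-K,K]^N\times[-K_v,K_v]^M$, with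
$$\partial_{v_j^*}:\ \frac\beta N\mathbb E_{\mathbf W}\sum_iu_i^*\langle u_iv_j\rangle=O(1),\qquad\partial_{u_i^*}:\ \frac\beta N\mathbb E_{\mathbf W}\sum_jv_j^*\langle u_iv_j\rangle=O(1),$$
uniformly on the cube. So changing one coordinate changes the function by $O(1)$, and McDiarmid applies.

**Case $P_{\mathtt v}=\mathcal N(0,1)$.** Integrating out $\mathbf v$ coordinate by coordinate in (2),
$$L=\int\Big(1+\tfrac{\beta|\mathbf u|^2}N\Big)^{-M/2}\exp\Big(\frac{\beta|\mathbf Y^\intercal\mathbf u|^2}{2N(1+\beta|\mathbf u|^2/N)}\Big)dP_{\mathtt u}^{\otimes N}(\mathbf u),\qquad\nabla_{\mathbf Y}\log L=\Big\langle\frac\beta N\frac{\mathbf u\mathbf u^\intercal\mathbf Y}{1+\beta|\mathbf u|^2/N}\Big\rangle .$$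
Since $\|\mathbf u\mathbf u^\intercal\mathbf Y\|_F=|\mathbf u||\mathbf Y^\intercal\mathbf u|\le NK^2\|\mathbf Y\|_{op}$, we get $\|\nabla_{\mathbf Y}\log L\|_F\le\beta K^2\|\mathbf Y\|_{op}$. The $i$-th row of the gradient has norm at most $\frac\beta N\cdot K\cdot K\sqrt N\|\mathbf Y\|_{op}=\beta K^2N^{-1/2}\|\mathbf Y\|_{op}$. Given $\mathbf u^*$, $\log L$ is a function of the standard Gaussian vector $(\mathbf W,\mathbf v^*)$. The gradient in $\mathbf v^*$ is $\sqrt{\beta/N}(\nabla_{\mathbf Y}\log L)^\intercal\mathbf u^*$, of norm at most $\sqrt\beta K\|\nabla_{\mathbf Y}\log L\|_F$. So the squared gradient norm is at most $(1+\beta K^2)\beta^2K^4\|\mathbf Y\|_{op}^2$. Moreover $\|\mathbf Y\|_{op}\le\sqrt\beta K|\mathbf v^*|+\|\mathbf W\|_{op}$. Here $\mathbb E|\mathbf v^*|^4=M^2+2M$, and $\mathbb E\|\mathbf W\|_{op}^4=O(N^2)$ by the textbook bound $\mathbb E\|\mathbf W\|_{op}\le\sqrt N+\sqrt M$ and Gaussian concentration of the $1$-Lipschitz function $\|\cdot\|_{op}$. So $\mathbb E[\|\mathbf Y\|_{op}^4|\mathbf u^*]=O(N^2)$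 uniformly in $\mathbf u^*\in[-K,K]^N$, and Pisier's inequality bounds the fourth moment of $\log L-\mathbb E[\log L|\mathbf u^*]$ by $O(N^2)$. Finally, differentiating under the expectation (the derivative is dominated by a multiple of $|\mathbf v^*|(\sqrt\beta K|\mathbf v^*|+\|\mathbf W\|_{op})$, which is integrable),
$$\big|\partial_{u_i^*}\mathbb E[\log L|\mathbf u^*]\big|\le\sqrt{\tfrac\beta N}\,\beta K^2N^{-1/2}\,\mathbb E\big[|\mathbf v^*|\|\mathbf Y\|_{op}\,\big|\,\mathbf u^*\big]=O(1)$$
uniformly on $[-K,K]^N$, and McDiarmid applies. $\square$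

**Proof of Theorem B.4.** Let $\alpha>0$, $(\alpha,\beta)\notin\Gamma$, so $\phi:=\phi_{\rm RS}(\alpha,\beta)>0$. By Lemma 3 and (4), $\frac1N\log L\to\phi$ in $\mathbb P_\beta$-probability, so $\mathbb P_\beta(L\ge e^{N\phi/2})\to1$. But $\mathbb P_0(L\ge e^{N\phi/2})\le e^{-N\phi/2}$ by Markov and $\mathbb E_0L=1$. So $\mathrm{TV}\to1$. Then $\mathbb E_0\min(1,L)=1-\mathrm{TV}\to0$, so $L\to0$, that is $\log L\to-\infty$, in $\mathbb P_0$-probability. $\blacksquare$

## 12. The limit of the KL divergence below $\alpha_c$ (Theorem B.2)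

Convergence in law of $\log L$ under $\mathbb P_\beta$ does not give convergence of its mean $D_{N,M}$. The event where overlaps are large must be shown to contribute nothing, and for this we bootstrap along a ladder of sizes: a bound on $D$ at one size bounds the overlap at the next smaller size, and this improves the bound on $D$ there.

**Step 5a: the ladder.** Let $M_0=M$, $\alpha_0=\alpha$. Pick $\alpha<\alpha_1<\alpha_2<\alpha_3<\alpha_4<\alpha_c(\beta)$ and $M_i=\lceil\alpha_iN\rceil$ for $1\le i\le4$. Write $D_i=D_{N,M_i}$. By Section 6, $\alpha_i\beta^2<1$ for all $i$, and $D_4=o(N)$. Choose $\varepsilon$ valid in Lemma 1 for $\alpha_0,\dots,\alpha_3$. In the model of size $(N,M_i)$ let $\mathcal E=\{\langle\mathbf 1_{|R_{12}|>\varepsilon}\rangle\le\frac12\}$ and $p_i=\mathbb P_\beta(\mathcal E^c)$. By Markov, (10), and monotonicity of $\Delta$ as in (9), for $i\le3$ and $N$ large,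
$$p_i\le\frac2{\varepsilon^2}\mathbb E_\beta\langle R_{12}^2\rangle\le C\Delta_{N,M_i}\le\frac{C\,D_{i+1}}{M_{i+1}-M_i}\le\frac{C'D_{i+1}}N. \tag{16}$$
Since $D_{i+1}\le D_4=o(N)$, all $p_i\to0$.

**Step 5b: a bound for $D_i$ in terms of $p_i$.** As for (13), $\mathbb E_\beta[L;\mathcal E]=\mathbb E_0[L^2;\mathcal E]\le2B_N(\varepsilon)=O(1)$. By Jensen, $\mathbb E_\beta[\log L;\mathcal E]\le\mathbb P_\beta(\mathcal E)\log\frac{\mathbb E_\beta[L;\mathcal E]}{\mathbb P_\beta(\mathcal E)}\le C$. On the complement, write $\log L=D_i+(\log L-D_i)$ and use Hölder with Lemma 3: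
$$\mathbb E_\beta[\log L;\mathcal E^c]\le p_iD_i+CN^{1/2}p_i^{3/4}. \tag{17}$$
Adding, $(1-p_i)D_i\le C(1+N^{1/2}p_i^{3/4})$.

**Step 5c: descending.** Use this and (16) in turn:

- $i=3$: $p_3\le1$ gives $D_3=O(N^{1/2})$.
- $i=2$: $p_2=O(N^{-1/2})$, so $D_2=O(1+N^{1/2-3/8})=O(N^{1/8})$.
- $i=1$: $p_1=O(N^{-7/8})$, so $D_1=O(1+N^{1/2-21/32})=O(1)$.
- $i=0$: $p_0=O(1/N)$, so $D_0=O(1)$.

By (16) with $i=0$, also $\mathbb E_\beta\langle R_{12}^2\rangle=O(D_1/N)=O(1/N)$ at size $(N,M)$, which is the second assertion of B.2.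

**Step 5d: the limit.** *Upper bound.* The right side of (17) with $i=0$ is $O(N^{-1})+O(N^{-1/4})$, so $\limsup D_0\le\limsup\mathbb E_\beta[\log L;\mathcal E]$. Under $\mathbb P_\beta$, $\mathbf 1_{\mathcal E}\log L\rightsquigarrow\mathcal N(\frac{\sigma^2}2,\sigma^2)$ by Theorem A and $p_0\to0$. We check uniform integrability. For $x\ge1$, $(\log x)^2\le x$ (the maximum of $(\log x)^2/x$ there is $4e^{-2}<1$). So $\mathbb E_\beta[\mathbf 1_{\mathcal E}(\log L)_+^2]\le\mathbb E_\beta[L;\mathcal E]=O(1)$ and $\mathbf 1_{\mathcal E}(\log L)_+$ is UI. For the negative part, $x|\log x|$ is increasing on $(0,e^{-1})$, so for $t\ge1$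
$$\mathbb E_\beta[(\log L)_-;(\log L)_->t]=\mathbb E_0\big[L|\log L|;L<e^{-t}\big]\le te^{-t}.$$
Hence $\mathbb E_\beta[\log L;\mathcal E]\to\frac{\sigma^2}2$ and $\limsup D_0\le\frac{\sigma^2}2$.

*Lower bound.* $D_0=\mathbb E_0[L\log L]$, the function $x\log x$ is continuous on $[0,\infty)$ and bounded below, and $L\rightsquigarrow\ell$ under $\mathbb P_0$. Fatou gives $\liminf D_0\ge\mathbb E[\ell\log\ell]$, the mean of the tilted law $\mathcal N(\frac{\sigma^2}2,\sigma^2)$, that is $\frac{\sigma^2}2$.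

So $D_{N,M}\to\frac{\sigma^2}2=-\frac14\log(1-\alpha\beta^2)$. $\blacksquare$

## 13. The derivative in $\beta$ and the posterior mean of the spike (Theorem B.3)

**Step 6a: an identity for $\partial_\beta D$.** Put $\mathbf X=\mathbf u^*\mathbf v^{*\intercal}$, so $\mathbf Y=\sqrt{\beta/N}\,\mathbf X+\mathbf W$, and let $I(\mathbf X;\mathbf Y)$ be the mutual information. Write $L=\frac{dP(\mathbf Y|\mathbf X)}{d\mathbb P_0}\Big/\frac{dP(\mathbf Y|\mathbf X)}{d\mathbb P_\beta}$ and take the expectation of the logarithm under the planted law: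
$$D_{N,M}(\beta)=\frac\beta{2N}\mathbb E\|\mathbf X\|_F^2-I(\mathbf X;\mathbf Y).$$
The I-MMSE identity (Guo–Shamai–Verdú, 2005) says $\partial_\beta I=\frac1{2N}\mathbb E\|\mathbf X-\mathbb E[\mathbf X|\mathbf Y]\|_F^2$. Since $\mathbb E\|\mathbf X\|_F^2=\mathbb E\|\mathbf X-\mathbb E[\mathbf X|\mathbf Y]\|_F^2+\mathbb E\|\mathbb E[\mathbf X|\mathbf Y]\|_F^2$,
$$\partial_\beta D_{N,M}=\frac1{2N}\mathbb E_\beta\|\mathbb E[\mathbf X|\mathbf Y]\|_F^2. \tag{18}$$

**Step 6b: convexity.** The mean square error $\mathbb E\|\mathbf X-\mathbb E[\mathbf X|\mathbf Y]\|_F^2$ is nonincreasing in $\beta$, because an observation with a smaller signal-to-noise ratio can be produced from one with a larger ratio by scaling and adding independent noise. So (18) is nondecreasing in $\beta$ and $D_{N,M}$ is convex in $\beta$.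

**Step 6c: passing to the limit.** Let $(\alpha,\beta)\in\Gamma'$. For $\beta'$ near $\beta$, $(\alpha,\beta')\in\Gamma'$, so $D_{N,M}(\beta')\to D_\infty(\beta'):=-\frac14\log(1-\alpha\beta'^2)$ by B.2. For small $h>0$, convexity gives
$$\frac{D_{N,M}(\beta)-D_{N,M}(\beta-h)}h\le\partial_\beta D_{N,M}(\beta)\le\frac{D_{N,M}(\beta+h)-D_{N,M}(\beta)}h .$$
Let $N\to\infty$ and then $h\to0$: $\partial_\beta D_{N,M}\to D_\infty'(\beta)=\frac{\alpha\beta}{2(1-\alpha\beta^2)}$. By (18), $\frac1N\mathbb E_\beta\|\mathbb E[\mathbf u^*\mathbf v^{*\intercal}|\mathbf Y]\|_F^2=2\,\partial_\beta D_{N,M}\to\frac{\alpha\beta}{1-\alpha\beta^2}$. $\blacksquare$
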